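\title{Deformation rigidity of non-uniruled projective manifolds}

\begin{abstract}
Let $\pi\colon X\to B$ be a smooth family of compact complex manifolds over a connected base, with $\dim H^2(X_b,\mathcal O_{X_b})$ independent of $b$, and let $S$ be a projective manifold that is not uniruled. We prove that if the fibers over a non-empty open subset of $B$ are biholomorphic to $S$, then all fibers are. The theorem applies to K\"ahler families and to manifolds $S$ with nef canonical bundle, in every dimension, and so proves a conjecture posed by Li and Liu. The proof uses a Hilbert scheme of graphs to trivialize the family meromorphically over a punctured disc. Since $S$ is not uniruled, the trivialization extends outside codimension two, and a vector field extended by Hartogs' theorem then identifies the central fiber with $S$.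
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{smooth family} is a proper smooth morphism $\pi\colon X\to B$ between complex manifolds, that is, a proper holomorphic submersion; we write $X_b=\pi^{-1}(b)$. The fibers are compact complex manifolds. When $B$ is connected they are all diffeomorphic, but their complex structure may vary with $b$. Fix a compact complex manifold $S$ and put
\[
T=\{b\in B : X_b\cong S\},
\]
where $\cong$ means biholomorphic. If $T$ contains a non-empty open subset of $B$, is $T=B$?

For elliptic curves over a disc $B$ this is the identity theorem. Choose an oriented basis $\alpha,\beta$ of the first homology of the fibers and non-zero holomorphic $1$-forms $\omega_b$ depending holomorphically on $b$. Then $\tau(b)=\int_\beta\omega_b/\int_\alpha\omega_b$ is a holomorphic function with values in the upper half-plane, and $X_b\cong\mathbb C/(\mathbb Z+\mathbb Z\tau(b))$. For $S=\mathbb C/(\mathbb Z+\mathbb Z\tau_0)$ the set $T$ is the preimage under $\tau$ of the countable orbit $\mathrm{SL}_2(\mathbb Z)\tau_0$. A non-constant $\tau$ is an open map, so if $T$ has interior points then $\tau$ is constant and $T=B$.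

In general the answer is no: Example~\ref{ex:F2} is a projective family over a disc whose fibers are $\mathbb P^1\times\mathbb P^1$ except over the origin, where the fiber is the Hirzebruch surface $\mathbb F_2$. There the isomorphisms $S\to X_t$ degenerate, as $t\to0$, by contracting rational curves that cover $S$. One is led to guess that no such jump occurs when $S$ carries few rational curves, for instance when its canonical bundle $\omega_S$ has a positivity property.

Let $\Delta^m=\{(z_1,\dots,z_m)\in\mathbb C^m:|z_i|<1\}$ be the unit polydisc. A smooth family $\pi\colon X\to\Delta^m$ and a projective manifold $S$ \emph{satisfy property} (P) if $\pi$ is K\"ahler and there is a domain $U\subset\Delta^m$, obtained by removing a proper analytic subset from $\Delta^m$, such that $X_t\cong S$ for all $t\in U$. Of the K\"ahler hypothesis we use one consequence only: every fiber is a compact K\"ahler manifold. A line bundle on $S$ is \emph{nef} if its degree on every irreducible curve is non-negative, and \emph{semiample} if some positive power of it is generated by global sections; $S$ is \emph{minimal} if $\omega_S$ is nef. It is known that if $\pi$ and $S$ satisfy (P) and $\omega_S$ is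 semiample, then every fiber of $\pi$ is biholomorphic to $S$; in particular this holds if $S$ is minimal and either $\dim S\le3$ or $S$ is of general type. The following conjecture was posed by Li and Liu.

\medskip
\noindent\textbf{Conjecture} (\cite{LL})\textbf{.} \emph{Let $\pi\colon X\to\Delta^m$ and $S$ satisfy \textup{(P)}. If $S$ is minimal with $\dim S\ge4$, then every fiber of $\pi$ is biholomorphic to $S$.}
\medskip

We prove the conjecture in a stronger form. Throughout, manifolds are second countable, and $S$ is connected of dimension $n\ge1$. A \emph{rational curve} in $S$ is the image of a non-constant holomorphic map $\mathbb P^1\to S$, and $S$ is \emph{uniruled} if there is a non-empty open subset of $S$, in the classical topology, through every point of which passes a rational curve.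

\begin{theorem}\label{thm:main}
Let $B$ be a connected complex manifold and $\pi\colon X\to B$ a smooth family such that
\begin{itemize}
\item[\textup{(H)}] the function $b\mapsto\dim H^2(X_b,\mathcal O_{X_b})$ is constant on $B$.
\end{itemize}
Let $S$ be a projective manifold that is not uniruled and let $T=\{b\in B:X_b\cong S\}$. If $T$ has non-empty interior, then $T=B$.
\end{theorem}

\begin{corollary}\label{cor:conj}
If $\pi\colon X\to\Delta^m$ and $S$ satisfy \textup{(P)} and $S$ is minimal, of any dimension, then every fiber of $\pi$ is biholomorphic to $S$.
\end{corollary}

A minimal manifold is not uniruled (Lemma~\ref{lem:nef}), but the converse fails. On the blow-up of an abelian surface $A$ at a point, every rational curve maps to a point of $A$, so the exceptional curve is the only one; and $\omega_S$ has degree $-1$ on it. The proof does not use abundance, that is, semiampleness of a nef canonical bundle.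

It suffices to treat a family over a disc $D$ and a point $b\in D$. In Sections~\ref{sec:model} and~\ref{sec:graphs} we find a base change from a small disc, sending $0$ to $b$, after which the family is trivial over the punctured disc by a trivialization that is meromorphic at $0$. This half uses (H), once (Lemma~\ref{lem:linebundle}), and the projectivity of $S$. Section~\ref{sec:filling} shows that such a trivialization forces the central fiber to be $S$; non-uniruledness is used there, once (Step~2 of the proof of Proposition~\ref{prop:filling}). Section~\ref{sec:examples} shows the mechanism in low dimension, Section~\ref{sec:tools} collects the analytic tools, and Section~\ref{sec:end} completes the proofs.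

\section{Filling a punctured family: examples}\label{sec:examples}

The symbol $\mathbb D$ denotes a disc centered at $0$ with coordinate $s$, and $\mathbb D^*=\mathbb D\setminus\{0\}$. For a space $M$ over $\mathbb D$ we write $M^*$ for the part over $\mathbb D^*$ and $M_0$ for the fiber over $0$.

Let $g\colon Y\to\mathbb D$ be a smooth family with connected fibers, $P=S\times\mathbb D$, and $\Psi\colon P^*\to Y^*$ an isomorphism over $\mathbb D^*$. So $P$ and $Y$ are two ways of filling the same punctured family, and we ask whether $Y_0\cong S$. The vector field $\partial_s$ on $P$ gives a vector field $v=\Psi_*\partial_s$ on $Y^*$ that lifts the field $\partial_s$ on the base. If $v$ extends holomorphically to $Y$, its flow carries $Y_0$ onto the nearby fibers, which are copies of $S$. Two things can prevent the extension.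

\begin{example}[An essential singularity]\label{ex:elliptic}
Let $S=\mathbb C/\Lambda$ be an elliptic curve, $Y=S\times\mathbb D$ with fiber coordinate $y$, and $\Psi(x,s)=(x+1/s,s)$. Then $v=\partial_s-s^{-2}\partial_y$ does not extend. Since $1/s$ takes every value modulo $\Lambda$ arbitrarily close to $s=0$, the closure in $S\times Y$ of the graph of $\Psi$ contains the whole surface $S\times Y_0$. This closure is not analytic: otherwise it would be an irreducible surface containing $S\times Y_0$ as a proper analytic subset.
\end{example}

Here the fault lies with the choice of $\Psi$, and we exclude it by a definition.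

\begin{definition}\label{def:mero}
The isomorphism $\Psi$ is a \emph{meromorphic trivialization} if the closure in $S\times Y$ of its graph $\{(x,\Psi(x,s)):x\in S,\ s\in\mathbb D^*\}$ is an analytic subset.
\end{definition}

The closure is analytic as soon as the graph is the part over $\mathbb D^*$ of some analytic subset of $S\times Y$; see (F3) below.

\begin{example}[An exchange of divisors]\label{ex:P1}
Let $S=\mathbb P^1$, $Y=\mathbb P^1\times\mathbb D$ and $\Psi(x,s)=(sx,s)$. With $x=x_1/x_0$ and $y=y_1/y_0$ the graph is the part over $\mathbb D^*$ of $W=\{y_1x_0=sy_0x_1\}$, so $\Psi$ is meromorphic. The surface $W$ is the blow-up of $Y$ at the point $y=s=0$, and $W_0$ has two components. The exceptional curve $\{y=0\}$ maps isomorphically onto $P_0$ and to a point of $Y_0$; the curve $\{x=\infty\}$ maps isomorphically onto $Y_0$ and to a point of $P_0$. Thus $P_0$ and $Y_0$ correspond to different curves in $W$, and $v=\partial_s+(y/s)\partial_y$ has a pole along $Y_0$.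
\end{example}

In Example~\ref{ex:P1} we still have $Y_0\cong S$. One dimension higher the same exchange changes the fiber.

\begin{example}[A jump]\label{ex:F2}
Let $Y\subset\mathbb P^1\times\mathbb P^2\times\mathbb D$ be given by
\[
u_0^2y_0+s\,u_0u_1y_1+u_1^2y_2=0 .
\]
The coefficients of $y_0,y_1,y_2$ have no common zero, so $Y$ is a $\mathbb P^1$-bundle over $\mathbb P^1\times\mathbb D$, and $Y\to\mathbb D$ is a projective smooth family. For $s\ne0$ the vectors $(su_1,-u_0,0)$ and $(0,-u_1,su_0)$ solve the equation, and they are linearly independent because two of their minors are $-su_1^2$ and $-su_0^2$. Hence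
\[
\Psi(u,[\lambda:\mu],s)=\bigl(u,\,[\,s\lambda u_1:-(\lambda u_0+\mu u_1):s\mu u_0\,],\,s\bigr)
\]
is a trivialization over $\mathbb D^*$ with $S=\mathbb P^1\times\mathbb P^1$. It is meromorphic: its graph is cut out over $\mathbb D^*$ by equality of the $u$-coordinates and proportionality of $y$ to the displayed vector, and these are analytic conditions on $S\times Y$. For $s=0$ the solutions are spanned by $(0,1,0)$ and $(u_1^2,0,-u_0^2)$, so $Y_0$ is the bundle of lines in $\mathcal O\oplus\mathcal O(-2)$, the surface $\mathbb F_2$. The section $C=\mathbb P^1\times\{[0:1:0]\}$ has normal bundle $\mathcal Hom(\mathcal O,\mathcal O(-2))$ in $Y_0$, so $C^2=-2$. A curve of bidegree $(a,a')$ on $\mathbb P^1\times\mathbb P^1$ has self-intersection $2aa'\ge0$. Therefore $Y_0\not\cong S$. As $s\to0$, the point $\Psi(u,[\lambda:\mu],s)$ tends to $(u,[0:1:0],0)\in C$ whenever $\lambda u_0+\mu u_1\neq0$: the divisor $P_0$ is contracted to the curve $C$ along the lines $u=\mathrm{const}$.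

For an abelian variety $A$, possibly a point, and $\mathbb D$ the unit disc, the projective family $Y\times A\to\mathbb D$ and the manifold $\mathbb P^1\times\mathbb P^1\times A$ satisfy (P) with $U=\mathbb D^*$. The central fiber $\mathbb F_2\times A$ is not biholomorphic to $\mathbb P^1\times\mathbb P^1\times A$. Indeed, any two points of $\mathbb F_2$ are joined by a chain of rational curves and $A$ contains none, so an isomorphism would embed $\mathbb F_2\times\{a\}$ into some $\mathbb P^1\times\mathbb P^1\times\{a'\}$; an embedding of connected compact surfaces is an isomorphism. So non-uniruledness cannot be dropped from Theorem~\ref{thm:main} in any dimension $n\ge2$.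
\end{example}

\subsection*{Curves of positive genus}
Let $S$ be a curve of genus at least $1$ and let $\Psi$ be meromorphic. Then $\Psi^{-1}$ is a meromorphic map from the surface $Y$ to $P$, holomorphic outside finitely many points of $Y_0$. After finitely many blow-ups of points, $q\colon W\to Y$, it becomes a proper holomorphic map $p\colon W\to P$. The curve $W_0$ consists of the strict transform $E$ of $Y_0$ and of exceptional curves $E_1,\dots,E_k\cong\mathbb P^1$. Every holomorphic map $\mathbb P^1\to S$ is constant, so $p$ contracts each $E_j$. Since $p(W_0)=P_0$, we get $p(E)=P_0$: the exchange of Example~\ref{ex:P1} does not occur. Both $p$ and $q$ are isomorphisms over the complement of finitely many points, and so $p\circ q^{-1}$ embeds the complement of a finite subset of $Y$ as an open subset of $P$. Hence $v$ is holomorphic outside a finite subset of the surface $Y$, it extends by Hartogs' theorem, and $Y_0\cong S$.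

In higher dimension $S$ may contain rational curves, and $p$ need not contract the rational curves in the exceptional divisors. What survives is that an exceptional divisor cannot map onto $P_0$, and this is enough.

\section{Analytic tools}\label{sec:tools}

Complex spaces may be non-reduced. Analytic subsets carry the reduced structure. The fiber $Z_t$ of a morphism $Z\to V$ carries the structure defined by the ideal $\mathfrak m_t\mathcal O_Z$. Closed complex subspaces of a projective space are identified with closed subschemes. We use the following standard facts; (F4)--(F6) also hold for schemes of finite type over $\mathbb C$, with Zariski closed sets in place of analytic sets.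

\begin{itemize}
\item[(F1)] (Ehresmann) A smooth family is a locally trivial $C^\infty$ fiber bundle. So over a connected base, if one fiber is connected of dimension $n$, then all are; over a disc, the inclusion of a fiber into the total space is a homotopy equivalence.
\item[(F2)] (Fischer--Grauert) A smooth family with connected, pairwise biholomorphic fibers is locally trivial in the holomorphic sense.
\item[(F3)] The irreducible components of an analytic set $Z$ form a locally finite, hence countable, family. If $A\subset Z$ is analytic, the closure of $Z\setminus A$ is the union of the components of $Z$ not contained in $A$; if $Z\setminus A$ is a non-empty connected manifold, there is exactly one such component. If $Z$ is irreducible and $A\ne Z$, then $A$ is nowhere dense, $\dim A<\dim Z$, and $Z\setminus A$ is connected. An analytic subset of a disc is the whole disc or is closed and discrete.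
\item[(F4)] (Remmert) If $h\colon Z\to M$ is proper, images of analytic subsets are analytic. The set $\{y\in M:\dim h^{-1}(y)\ge1\}$ is analytic, and $h$ is finite over its complement.
\item[(F5)] (Grauert) Let $h\colon Z\to V$ be proper and $\mathcal F$ coherent on $Z$. Then the sheaves $R^qh_*\mathcal F$ are coherent. Suppose that $\mathcal F$ is flat over $V$ and put $\mathcal F_t=\mathcal F|_{Z_t}$. Then $t\mapsto\dim H^q(Z_t,\mathcal F_t)$ is upper semicontinuous and $t\mapsto\chi(Z_t,\mathcal F_t)$ is locally constant. If $V$ is reduced and $\dim H^q(Z_t,\mathcal F_t)$ is constant, then $R^qh_*\mathcal F$ is locally free with fiber $H^q(Z_t,\mathcal F_t)$ at $t$. If $H^{q+1}(Z_t,\mathcal F_t)=0$ for some $t$, then the fiber of $R^qh_*\mathcal F$ at $t$ is $H^q(Z_t,\mathcal F_t)$, and for $q=0$ the sheaf $h_*\mathcal F$ is locally free near $t$.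
\item[(F6)] (Grauert--Remmert) Let $\mathcal F$ be coherent on $V\times\mathbb P^N$, let $\mathrm{pr}$ be the projection to $V$, and let $V'\subset V$ be open and relatively compact (for schemes, $V'=V$). For $m\gg0$, over $V'$, we have $R^q\mathrm{pr}_*\mathcal F(m)=0$ for $q>0$, and $\mathrm{pr}^*\mathrm{pr}_*\mathcal F(m)\to\mathcal F(m)$ is surjective.
\item[(F7)] On a manifold, a holomorphic function on the complement of a nowhere dense analytic set $A$ extends if it is bounded near each point of $A$ (Riemann), and a holomorphic section of a vector bundle extends across an analytic set of codimension at least $2$ (Hartogs). A reflexive coherent sheaf of rank one on a manifold is invertible.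
\item[(F8)] (Hironaka; in the analytic category Bierstone--Milman 1997, W{\l}odarczyk) Let $\mathcal J\ne0$ be a coherent ideal sheaf on a connected manifold $Y$. After replacing $Y$ by a relatively compact open subset, there is a finite sequence of blow-ups $W_k\to\dots\to W_0=Y$ with smooth centers lying over the zero set of $\mathcal J$ such that $\mathcal J\mathcal O_{W_k}$ is invertible. Moreover every reduced complex space $F$ has locally a resolution: a proper surjective map from a manifold that restricts to an isomorphism between dense open subsets.
\end{itemize}

The blow-up of a manifold along a connected closed submanifold $C$ of codimension $r+1\ge2$ is a manifold, the blow-up map is proper and an isomorphism over the complement of $C$, and the exceptional divisor is a $\mathbb P^r$-bundle over $C$. The blow-up of a smooth hypersurface is an isomorphism.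

\begin{lemma}\label{lem:iso}
Let $h\colon Z\to M$ be a proper surjective map of reduced complex spaces, and let $N(h)$ be the set of points of $M$ having no neighborhood over which $h$ is an isomorphism.
\begin{itemize}
\item[\textup{(a)}] The set $N(h)$ is analytic.
\item[\textup{(b)}] Suppose that $M$ is a connected manifold of dimension $n+1$ with a non-constant holomorphic map to $\mathbb D$, that $Z$ is irreducible, and that $h$ is an isomorphism over $M^*$. Then $N(h)\subset M_0$ and $\dim N(h)\le n-1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $I=\{y:\dim h^{-1}(y)\ge1\}$ and let $\mathcal C$ be the cokernel of $\mathcal O_M\to h_*\mathcal O_Z$. This map is injective because $h$ is surjective and $M$ is reduced. Near a point outside $I\cup\operatorname{Supp}\mathcal C$ the map $h$ is finite with $h_*\mathcal O_Z=\mathcal O_M$; a finite map is determined by the algebra $h_*\mathcal O_Z$, so $h$ is an isomorphism there. Thus $N(h)=I\cup\operatorname{Supp}\mathcal C$, which is analytic by (F4) and (F5).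

(b) By (F3), $\dim Z=n+1$, and $Z_0$ is nowhere dense of dimension at most $n$. The set $h^{-1}(I)$ lies in $Z_0$ and has fibers of dimension at least $1$ over $I$, so $\dim I\le n-1$. It remains to show $\mathcal C=0$. A holomorphic function $u$ on $h^{-1}(V)$ defines a holomorphic function on $V\setminus M_0$, which is bounded near each point of $V\cap M_0$ because $h$ is proper. It extends to $V$ by (F7), and the pull-back of the extension agrees with $u$ on a dense open set, hence everywhere.
\end{proof}

In (b), surjectivity is automatic: the image of $h$ is closed and contains the dense set $M^*$.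

\begin{lemma}\label{lem:fiberwise}
Let $V$ be a complex space, or a scheme of finite type over $\mathbb C$, and let $h\colon Z\to M$ be a morphism of spaces proper over $V$, with $Z$ flat over $V$. If $h_t\colon Z_t\to M_t$ is a closed embedding, respectively an isomorphism, for a point $t\in V$, then so is $h$ over an open neighborhood of $t$.
\end{lemma}

\begin{proof}
The map $h$ is proper. A closed subset of $M$ disjoint from $M_t$ has closed image in $V$ not containing $t$, so it disappears when $V$ is shrunk. Applying this to $\{y:\dim h^{-1}(y)\ge1\}$, we may assume that $h$ is finite; then $h_*\mathcal O_Z$ restricts to $h_{t*}\mathcal O_{Z_t}$ on $M_t$. The cokernel $\mathcal C$ of $\mathcal O_M\to h_*\mathcal O_Z$ satisfies $\mathcal C/\mathfrak m_t\mathcal C=0$, so $\operatorname{Supp}\mathcal C$ misses $M_t$ by Nakayama's lemma. After shrinking $V$, $h$ is a closed embedding, with ideal $\mathcal I$ say. By flatness of $Z$, the sequence $0\to\mathcal I\to\mathcal O_M\to\mathcal O_Z\to0$ stays exact on $M_t$. If $h_t$ is an isomorphism, then $\mathcal I/\mathfrak m_t\mathcal I=0$, and Nakayama's lemma gives $\mathcal I=0$ after shrinking $V$.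
\end{proof}

\section{Meromorphic trivializations determine the central fiber}\label{sec:filling}

\begin{proposition}\label{prop:filling}
Let $g\colon Y\to\mathbb D$ be a smooth family with connected fibers, $S$ a projective manifold that is not uniruled, $P=S\times\mathbb D$, and $\Psi\colon P^*\to Y^*$ a meromorphic trivialization. Then $Y_0\cong S$.
\end{proposition}

\begin{proof}
\emph{Step 1: a common model.} Let $Z\subset S\times Y$ be the closure of the graph of $\Psi$. Its part over $\mathbb D^*$ is the graph, a connected manifold, so $Z$ is irreducible by (F3). The projection $z\colon Z\to Y$ is proper, since $S$ is compact, and is an isomorphism over $Y^*$. By Lemma~\ref{lem:iso}(b), $I=N(z)\subset Y_0$ has dimension at most $n-1$, and $\psi=\mathrm{pr}_S\circ z^{-1}\colon Y\setminus I\to S$ extends $\mathrm{pr}_S\circ\Psi^{-1}$.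

The space $Z$ dominates both $P$ and $Y$, but we know nothing about the components of $Z_0$. We replace it by a model obtained from $Y$ by blow-ups with smooth centers, whose exceptional divisors are visibly covered by rational curves. Fix an embedding $S\subset\mathbb P^M$. The sheaf $\mathcal M=(z_*\mathrm{pr}_S^*\mathcal O(1))^{**}$ is coherent, reflexive and of rank one, hence invertible by (F7), and it equals $\psi^*\mathcal O(1)$ on $Y\setminus I$. The homogeneous coordinates of $\mathbb P^M$ give sections $u_0,\dots,u_M$ of $\mathcal M$ that generate it on $Y\setminus I$, and $\psi=[u_0:\dots:u_M]$ there. Let $\mathcal J\subset\mathcal O_Y$ be the ideal with $\mathcal J\mathcal M=\sum_i\mathcal O_Yu_i$; its zero set lies in $I$. By (F8), after shrinking $\mathbb D$ there is a sequence of blow-ups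
\[
q\colon W=W_k\to W_{k-1}\to\dots\to W_0=Y
\]
with smooth centers lying over $Y_0$ such that $\mathcal J\mathcal O_W$ is invertible. The centers are compact, so they have finitely many connected components. We blow these up one at a time and omit those of codimension $1$; thus all centers are connected of codimension at least $2$. (To avoid a clash with the index, we write $W_{s=0}$ for the fiber of $W$ over $0$.)

The sections $q^*u_i$ generate the invertible subsheaf $\mathcal J\mathcal O_W\cdot q^*\mathcal M$ of $q^*\mathcal M$, so they define a holomorphic map $W\to\mathbb P^M$. It equals $\psi\circ q$ on the dense set $W^*$, so it takes values in $S$. Together with $g\circ q$ it gives a map $p\colon W\to P$ over $\mathbb D$, with $p=\Psi^{-1}\circ q$ on $W^*$. The manifold $W$ is connected and proper over $\mathbb D$. Hence $p$ and $q$ are proper, and both are isomorphisms over $\mathbb D^*$. By Lemma~\ref{lem:iso}(b), the sets $I_p=N(p)\subset P_0$ and $I_q=N(q)\subset Y_0$ have dimension at most $n-1$.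

\emph{Step 2: $P_0$ and $Y_0$ are the same divisor on $W$.} The set $W_{s=0}$ is a compact hypersurface, with finitely many irreducible components, all of dimension $n$. Since $W_{s=0}\setminus p^{-1}(I_p)\cong P_0\setminus I_p$ is a connected manifold, exactly one component $E_P$ is not contained in $p^{-1}(I_p)$, and $p$ maps $E_P\setminus p^{-1}(I_p)$ isomorphically onto $P_0\setminus I_p$. Since $Y_0$ is connected, the same reasoning gives exactly one component $E_Y$ not contained in $q^{-1}(I_q)$. We claim that $E_P=E_Y$.

Suppose not. Then $q(E_P)\subset I_q$ has dimension at most $n-1$. Let $i$ be the largest index such that the image of $E_P$ in $W_i$ has dimension at most $n-1$; then $i<k$. The image $E'$ of $E_P$ in $W_{i+1}$ is irreducible of dimension $n$, and its dimension drops in $W_i$. The blow-up $W_{i+1}\to W_i$ is injective outside its exceptional divisor $\Xi$, so $E'\subset\Xi$. Now $\Xi$ is a $\mathbb P^r$-bundle, $r\ge1$, over a connected compact manifold, so it is irreducible of dimension $n$ and $E'=\Xi$. By Lemma~\ref{lem:iso}(b), $W\to W_{i+1}$ is an isomorphism over the complement of an analytic set $I'$ of dimension at most $n-1$; hence the surjection $\beta\colon E_P\to\Xi$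 is an isomorphism over $\Xi\setminus I'$. Let $\alpha\colon E_P\to P_0=S$ be the restriction of $p$, and put
\[
\Xi^\circ=\Xi\setminus\bigl(I'\cup\beta(\alpha^{-1}(I_p))\bigr).
\]
We have removed an analytic set of dimension at most $n-1$, and $\theta=\alpha\circ\beta^{-1}\colon\Xi^\circ\to S$ is an open embedding.

Let $\xi\in\Xi^\circ$ and let $\ell\cong\mathbb P^1$ be a line through $\xi$ in the fiber $\mathbb P^r$ of $\Xi$. Then $\ell\setminus\Xi^\circ$ is finite. By (F3) the closure $\ell'$ of $\beta^{-1}(\ell\cap\Xi^\circ)$ is an irreducible component of $\beta^{-1}(\ell)$, a compact curve. The normalization of $\ell'$ maps to $\ell$ with degree one, so it is $\mathbb P^1$. Composing with $\alpha$ we get a holomorphic map $\mathbb P^1\to S$ that agrees with the injective map $\theta$ on $\ell\cap\Xi^\circ$. So a rational curve passes through every point of the non-empty open set $\theta(\Xi^\circ)$, and $S$ is uniruled, a contradiction. Write $E=E_P=E_Y$.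

\emph{Step 3: $\Psi^{-1}$ extends outside codimension two.} Let $N=p^{-1}(I_p)\cup q^{-1}(I_q)\subset W_{s=0}$ and $A=q(N)$, an analytic set containing $I_q$. The components of $W_{s=0}$ other than $E$ lie in $q^{-1}(I_q)$, so $A\subset I_q\cup q(N\cap E)$. By Step~2, $E$ is contained in neither $p^{-1}(I_p)$ nor $q^{-1}(I_q)$, so $\dim(N\cap E)\le n-1$. Hence $A$ has codimension at least $2$ in $Y$. The map $q$ is an isomorphism over $Y\setminus A$, and $q^{-1}(Y\setminus A)$ is disjoint from $p^{-1}(I_p)$. So $j=p\circ q^{-1}\colon Y\setminus A\to P$ is an open embedding over $\mathbb D$.

\emph{Step 4: the flow.} Through $j$, the field $\partial_s$ on $P$ gives a holomorphic vector field on $Y\setminus A$, which extends to a holomorphic vector field $v$ on $Y$ by (F7). Viewing $g$ as a function, we have $v(g)=1$ on $Y\setminus A$, hence on $Y$. Since $g$ is proper, there is $\varepsilon>0$ such that the holomorphic flow $\phi_a(y)$ of $v$ is defined, and holomorphic in $(a,y)$, for $|a|<\varepsilon$ and $|g(y)|<\varepsilon$. From $v(g)=1$ we get $g(\phi_a(y))=g(y)+a$. For fixed $y$ with $|g(y)|<\varepsilon$, the maps $(a,a')\mapsto\phi_a(\phi_{a'}(y))$ and $(a,a')\mapsto\phi_{a+a'}(y)$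 are holomorphic on the convex set where $|a|$, $|a'|$, $|a+a'|$ and $|g(y)+a'|$ are less than $\varepsilon$. They agree near the origin by uniqueness of solutions, hence on the whole set. For $|s|<\varepsilon$, take $(a,a')=(-s,s)$ with $y\in Y_0$, and $(a,a')=(s,-s)$ with $y\in Y_s$: the maps $\phi_s\colon Y_0\to Y_s$ and $\phi_{-s}\colon Y_s\to Y_0$ are inverse to each other. For $s\ne0$ we have $Y_s\cong S$ by $\Psi$, so $Y_0\cong S$.
\end{proof}

\begin{remark}\label{rem:extends}
A posteriori $\Psi$ itself extends. Fix $s_0$ with $0<|s_0|<\varepsilon/2$. For $x\in S$ the curve $s\mapsto\Psi(x,s)$ is an integral curve of $v$, so $\Psi(x,s)=\phi_{s-s_0}(\Psi(x,s_0))$ near $s_0$, hence for $0<|s|<\varepsilon/2$. The right side is holomorphic for $|s|<\varepsilon/2$ and bijective on each fiber, with $\phi_{s_0-s}$ inverse to $\phi_{s-s_0}$.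
\end{remark}

\section{A projective model of the family}\label{sec:model}

In this section and the next, $f\colon X\to D$ is a smooth family over a disc satisfying (H), $S$ is a projective manifold, and $X_t\cong S$ for all $t$ in a non-empty open set $O\subset D$. By (F1) all fibers are connected of dimension $n$, and $X$ is connected. By (F2) we may shrink $O$ to a disc and fix a trivialization $f^{-1}(O)\cong S\times O$ over $O$. Fix $t_1\in O$.

To control isomorphisms $S\to X_t$ as $t$ approaches a point $b$ far from $O$, we want to place the fibers in one projective space. The fibers outside $O$ are not known to be projective, so the first task is to find a line bundle on all of $X$.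

\begin{lemma}\label{lem:linebundle}
There is a line bundle $\mathcal L$ on $X$ whose restriction $\mathcal L_{t_1}$ to $X_{t_1}$ is very ample and satisfies $H^1(X_{t_1},\mathcal L_{t_1})=0$.
\end{lemma}

\begin{proof}
Let $L$ be ample on $S$. By (F1), restriction $H^2(X,\mathbb Z)\to H^2(X_{t_1},\mathbb Z)$ is an isomorphism; let $c\in H^2(X,\mathbb Z)$ restrict to $c_1(L)$ on $X_{t_1}\cong S$. Since $O$ is contractible, the restriction of $c$ to $S\times O$ is pulled back from $S$, so $c|_{X_t}=c_1(L)$ for all $t\in O$.

By the exponential sequence $H^1(X,\mathcal O_X^*)\to H^2(X,\mathbb Z)\to H^2(X,\mathcal O_X)$, the class $c$ is a Chern class if and only if its image in $H^2(X,\mathcal O_X)$ vanishes. Coherent sheaves on the Stein manifold $D$ have no higher cohomology, so the Leray spectral sequence gives $H^2(X,\mathcal O_X)=H^0(D,R^2f_*\mathcal O_X)$, and the image of $c$ is a section $s_c$ of $R^2f_*\mathcal O_X$. By (H) and (F5) this sheaf is locally free with fiber $H^2(X_t,\mathcal O_{X_t})$ at $t$, and $s_c(t)$ is the image of $c|_{X_t}$, because the exponential sequence is compatible with restriction. For $t\in O$ this image is zero, as $c|_{X_t}$ is a Chern class. By the identity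 theorem $s_c=0$ on $D$. So $c=c_1(\mathcal L')$ for a line bundle $\mathcal L'$ on $X$.

The restriction $\mathcal L'_{t_1}$ has the same Chern class as $L$. By the $\partial\bar\partial$-lemma it has a metric whose curvature form equals the positive curvature form of a metric on $L$, so it is ample by Kodaira's embedding theorem. A high power $\mathcal L$ of $\mathcal L'$ has the required properties, by Serre vanishing.
\end{proof}

Without (H) the sheaf $R^2f_*\mathcal O_X$ may have torsion, and the vanishing of $s_c$ on $O$ would only show that $s_c$ is supported on a discrete set.

The bundle $\mathcal L$ embeds the fibers near $X_{t_1}$, but on distant fibers it may have base points or contract subvarieties. The next lemma confines this to a discrete set of fibers and provides a space $G$ that relates $X$ to its projective image even there.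

\begin{lemma}\label{lem:model}
After shrinking $O$, there are an integer $N\geq1$, irreducible analytic subsets $G\subset X\times\mathbb P^N$ and $X'\subset D\times\mathbb P^N$, and a closed discrete set $\Sigma\subset D\setminus O$, such that $X'$ is flat over $D$, and the maps
\[
a\colon G\to X,\ (\xi,y)\mapsto\xi,\qquad a'\colon G\to X',\ (\xi,y)\mapsto(f(\xi),y)
\]
are defined and are isomorphisms over $D\setminus\Sigma$.
\end{lemma}

\begin{proof}
The coherent sheaf $f_*\mathcal L$ is torsion-free: if $h\sigma=0$ with $h\ne0$ a function on a small disc $V$, then $\sigma$ vanishes on a dense open subset of $f^{-1}(V)$. The local rings of $D$ are discrete valuation rings, so $f_*\mathcal L$ is locally free, and it is free because vector bundles on a non-compact Riemann surface are trivial. Let $\sigma_0,\dots,\sigma_N\in H^0(X,\mathcal L)$ be a basis. Since $H^1(X_{t_1},\mathcal L_{t_1})=0$, (F5) shows that the $\sigma_i$ restrict to a basis of $H^0(X_{t_1},\mathcal L_{t_1})$. Let $\mathrm{Bs}\subset X$ be their common zero set, which is disjoint from $X_{t_1}$, and let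
\[
\Phi=(f,\sigma)\colon X\setminus\mathrm{Bs}\to D\times\mathbb P^N,\qquad\sigma=[\sigma_0:\dots:\sigma_N].
\]
At a point of $X_{t_1}$, a tangent vector killed by $d\Phi$ is tangent to the fiber and killed by $d\sigma$, so it is zero. Thus $\Phi$ is an immersion at the points of the compact set $X_{t_1}$ and is injective on it; hence it is an injective immersion on a neighborhood of $X_{t_1}$. By properness of $f$, this neighborhood contains $f^{-1}(O)$ after shrinking $O\ni t_1$. Then $\Phi\colon f^{-1}(O)\to O\times\mathbb P^N$ is a proper injective immersion, that is, a closed embedding.

The graph of $\sigma$ is the complement of $\mathrm{Bs}\times\mathbb P^N$ in the analytic set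
\[
\{(\xi,y)\in X\times\mathbb P^N: y_i\sigma_j(\xi)=y_j\sigma_i(\xi)\text{ for all }i,j\},
\]
and it is a connected manifold. By (F3) its closure $G$ is an irreducible analytic set. The map $a$ is proper and is an isomorphism over $X\setminus\mathrm{Bs}$. Since $G$ is proper over $D$, the map $G\to D\times\mathbb P^N$, $(\xi,y)\mapsto(f(\xi),y)$, is proper, and its image $X'$ is an irreducible analytic set by (F4). Over $O$ the map $a'$ is identified with $\Phi$, so it is an isomorphism onto $X'|_O$, and $\dim X'=n+1$.

For flatness at a point $y\in X'$ over $t_0$ we need $\mathcal O_{X',y}$ to be torsion-free over the discrete valuation ring $\mathcal O_{D,t_0}$, that is, $t-t_0$ must not be a zero divisor. As $X'$ is reduced, a zero divisor vanishes on a local irreducible component, which has dimension $n+1$. But $X'_{t_0}$ is a proper analytic subset of $X'$, so its dimension is at most $n$.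

Finally, let $\Sigma$ be the union of $f(\mathrm{Bs})$ and the image of $N(a')$ in $D$. It is analytic by Lemma~\ref{lem:iso}(a) and (F4), and it misses $O$, so it is closed and discrete.
\end{proof}

\section{Graphs of embeddings and a holomorphic arc}\label{sec:graphs}

The trivialization over $O$ need not extend beyond $O$, and Example~\ref{ex:elliptic} shows that an arbitrary trivialization over a punctured disc is of no use. Both difficulties are met by viewing isomorphisms $S\to X'_t$, through their graphs, as points of a compact parameter space. Properness then carries them from $O$ to any point of $D$, and the universal family provides the analytic closure.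

Let $L_0$ be very ample on $S$ and put $\mathcal A=L_0\boxtimes\mathcal O(1)$, a very ample bundle on $S\times\mathbb P^N$. For $t\in O$ let
\[
\varphi_t\colon S\cong X_t\cong X'_t\subset\mathbb P^N
\]
be the closed embedding given by the trivialization and Lemma~\ref{lem:model}, and let $\Gamma_{\varphi_t}\subset S\times\mathbb P^N$ be its graph. The Hilbert polynomial of $\Gamma_{\varphi_t}$ with respect to $\mathcal A$ is $m\mapsto\chi(S,L_0^m\otimes\varphi_t^*\mathcal O(m))$. These bundles are the restrictions of a line bundle on $S\times O$, so by (F5) the polynomial does not depend on $t\in O$; call it $Q$.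

Let $\mathrm{Hilb}$ be the Hilbert scheme of closed subschemes of $S\times\mathbb P^N$ with Hilbert polynomial $Q$. We use the following: $\mathrm{Hilb}$ is a projective scheme, and there is a closed subscheme $\mathcal G\subset\mathrm{Hilb}\times S\times\mathbb P^N$, flat over $\mathrm{Hilb}$, such that each closed subscheme $\Gamma$ with Hilbert polynomial $Q$ is the fiber of $\mathcal G$ over exactly one point $[\Gamma]$. Let $R\subset\mathrm{Hilb}$ be the set of $[\Gamma]$ such that $\Gamma\to S$ is an isomorphism and $\Gamma\to\mathbb P^N$ is a closed embedding; these are the graphs of closed embeddings $S\to\mathbb P^N$. By Lemma~\ref{lem:fiberwise}, applied to $\mathcal G\to\mathrm{Hilb}\times S$ and to $\mathcal G\to\mathrm{Hilb}\times\mathbb P^N$, the set $R$ is Zariski open.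

\begin{lemma}\label{lem:F}
The set $F=\{(t,[\Gamma])\in D\times\mathrm{Hilb}:\Gamma\subset S\times X'_t\}$, where the inclusion is one of closed subschemes, is analytic. It is proper over $D$.
\end{lemma}

\begin{proof}
Properness follows from closedness, since $\mathrm{Hilb}$ is compact. Analyticity is local on $D$. By (F6) and (F5), every point of $D$ has a neighborhood $V$ such that, for all $m\gg0$ and after shrinking $V$, the twisted ideal sheaf $\mathcal I_{X'}(m)$ is generated on $V\times\mathbb P^N$ by finitely many sections $g_1,\dots,g_r$. They are homogeneous polynomials $g_j=\sum_\nu c_{j\nu}(t)\,y^\nu$ of degree $m$ with coefficients holomorphic on $V$. The ideal of $X'_t$ in $\mathbb P^N$ is the image of $\mathcal I_{X'}$, so the $g_j(t,\cdot)$ generate $\mathcal I_{X'_t}(m)$.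

Let $\varpi\colon\mathcal G\to\mathrm{Hilb}$ be the projection. By (F6), $R^q\varpi_*\mathcal A^m=0$ for $q>0$ and $m\gg0$. Descending induction on $q$, using the last sentence of (F5), gives $H^q(\Gamma,\mathcal A^m|_\Gamma)=0$ for all $q>0$ and all $[\Gamma]$. Hence $\mathcal E=\varpi_*\mathcal A^m$ is a vector bundle with fiber $H^0(\Gamma,\mathcal A^m|_\Gamma)$ at $[\Gamma]$. Fix $m$ large enough for both purposes, and let $(e_l)$ be a basis of $H^0(S,L_0^m)$. Each $e_l\otimes y^\nu$ defines a section $\epsilon_{l\nu}$ of $\mathcal E$ with value $(e_l\otimes y^\nu)|_\Gamma$ at $[\Gamma]$. The $e_l$ generate $L_0^m$, so the sections $e_l\otimes g_j(t,\cdot)$ generate the ideal of $S\times X'_t$ twisted by $\mathcal A^m$. Therefore $\Gamma\subset S\times X'_t$ if and only if $\sum_\nu c_{j\nu}(t)\,\epsilon_{l\nu}([\Gamma])=0$ for all $j,l$. This is the zero set of finitely many holomorphic sections of a vector bundle on $V\times\mathrm{Hilb}$.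
\end{proof}

A point of $F$ over $R$ gives an embedding of $S$ into $X'_t$, which a priori need not be onto. Hilbert polynomials settle this on a suitable component.

\begin{lemma}\label{lem:F1}
There are an irreducible component $F_1$ of $F$ that maps onto $D$ and a proper analytic subset $\partial F_1\subset F_1$ such that, for every $(t,[\Gamma])\in F_1^\circ=F_1\setminus\partial F_1$, the scheme $\Gamma$ is the graph of a closed embedding $\varphi\colon S\to\mathbb P^N$ with $\varphi(S)=X'_t$.
\end{lemma}

\begin{proof}
The points $x_t=(t,[\Gamma_{\varphi_t}])$, $t\in O$, lie in $F$. We do not need to know how they vary with $t$: since $F$ has countably many irreducible components, one of them, $F_1$, contains $x_t$ for uncountably many $t$. The image of $F_1$ in $D$ is analytic by (F4) and uncountable, so it is $D$. Put $\partial F_1=F_1\setminus(D\times R)$. It is analytic and contains no $x_t$, and $F_1^\circ$ is connected by (F3).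

Let $(t,[\Gamma_\varphi])\in F_1^\circ$. From $\Gamma_\varphi\subset S\times X'_t$ we get an inclusion $\varphi(S)\subset X'_t$ of closed subschemes of $\mathbb P^N$. The Hilbert polynomial of $\varphi(S)$ is $m\mapsto\chi(\Gamma_\varphi,\mathrm{pr}_2^*\mathcal O(m))$. By (F5) for $\mathcal G$ it is locally constant, hence constant on $F_1^\circ$. At a point $x_{t'}\in F_1$ it is the Hilbert polynomial of $\varphi_{t'}(S)=X'_{t'}$, which equals that of $X'_t$ by flatness of $X'$ over $D$. So the kernel $\mathcal K$ of $\mathcal O_{X'_t}\to\mathcal O_{\varphi(S)}$ has $\chi(\mathcal K(m))=0$ for all $m$. For $m\gg0$ the sheaf $\mathcal K(m)$ has no higher cohomology, hence no non-zero sections, and it is generated by global sections. Thus $\mathcal K=0$.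
\end{proof}

The fiber of $F_1$ over $b$ is non-empty, but it may lie in $\partial F_1$, and $b$ may lie in $\Sigma$. So we approach it along an arc. The arc need not be a section of $F_1\to D$; this costs nothing, because pulling the family back does not change the fiber $X_b$.

\begin{proposition}\label{prop:arc}
For every $b\in D$ there is a holomorphic map $\tau\colon\mathbb D\to D$ with $\tau(0)=b$ such that the smooth family $Y=X\times_D\mathbb D\to\mathbb D$ has a meromorphic trivialization $\Psi\colon S\times\mathbb D^*\to Y^*$.
\end{proposition}

\begin{proof}
\emph{The arc.} Choose $x\in F_1$ over $b$. The set $N=\partial F_1\cup(F_1\cap\{t=b\})$ is a union of two proper analytic subsets of $F_1$, so it is nowhere dense. Let $\mu\colon\tilde F\to F_1$ be a resolution of a neighborhood of $x$, as in (F8), and let $\tilde x\in\mu^{-1}(x)$. The analytic set $\mu^{-1}(N)$ is nowhere dense, since $\mu$ identifies dense open subsets. In a coordinate ball around $\tilde x$, take the complex line through $\tilde x$ and a point outside $\mu^{-1}(N)$; it meets $\mu^{-1}(N)$ in a discrete set. A small disc in this line gives a holomorphic map $\gamma=(\tau,\rho)\colon\mathbb D\to F_1\subset D\times\mathrm{Hilb}$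 with $\gamma(0)=x$ and $\gamma(\mathbb D^*)\cap N=\emptyset$. Then $\tau^{-1}(b)=\{0\}$, so $\tau$ is non-constant and $\tau^{-1}(\Sigma)$ is discrete. After shrinking $\mathbb D$ we have $\tau(\mathbb D^*)\cap\Sigma=\emptyset$.

\emph{The trivialization.} Let $\Gamma\subset\mathbb D\times S\times\mathbb P^N$ be the pull-back of $\mathcal G$ by $\rho$, a closed subspace flat over $\mathbb D$. By Lemma~\ref{lem:F1}, for $s\neq0$ the fiber $\Gamma_s$ is the graph of an embedding $\kappa_s\colon S\to\mathbb P^N$ with image $X'_{\tau(s)}$. By Lemma~\ref{lem:fiberwise} the projection $\Gamma^*\to\mathbb D^*\times S$ is an isomorphism, so $\kappa_s(x)$ is holomorphic in $(s,x)$. By Lemma~\ref{lem:model}, $a\circ a'^{-1}$ is an isomorphism from $X'$ to $X$ over $D\setminus\Sigma$. Writing points of $Y$ as pairs $(\xi,s)$ with $f(\xi)=\tau(s)$, we define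
\[
\Psi(x,s)=\bigl(a\,a'^{-1}(\tau(s),\kappa_s(x)),\,s\bigr).
\]
This is a holomorphic map $S\times\mathbb D^*\to Y^*$ over $\mathbb D^*$, bijective on each fiber. A bijective holomorphic map between manifolds of the same dimension is biholomorphic.

\emph{Meromorphy.} The spaces $\Gamma$ and $G$ are both defined over $s=0$, and we compose them as correspondences:
\[
\mathcal T=\{(x,(\xi,s),y)\in S\times Y\times\mathbb P^N:(s,x,y)\in\Gamma,\ (\xi,y)\in G\}.
\]
This set is analytic, and its projection $Z'\subset S\times Y$ is analytic by (F4), as $\mathbb P^N$ is compact. Let $s\ne0$. The first condition says $y=\kappa_s(x)$. The second, with $f(\xi)=\tau(s)\notin\Sigma$, says $(\xi,y)=a'^{-1}(\tau(s),y)$. Together they say $y=\kappa_s(x)$ and $(\xi,s)=\Psi(x,s)$. So $Z'\setminus(S\times Y_0)$ is the graph of $\Psi$, and its closure is analytic by (F3).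
\end{proof}

\section{Proofs of the main results}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose first that $B=D$ is a disc, and let $b\in D$. Take $\tau$, $Y$ and $\Psi$ as in Proposition~\ref{prop:arc}. The fibers $Y_s=X_{\tau(s)}$ are connected, so Proposition~\ref{prop:filling} gives $X_b=Y_0\cong S$.

In general, let $T^\circ\ne\emptyset$ be the interior of $T$, let $b$ be a point of its closure, let $V$ be a coordinate ball around $b$, and pick $t_1\in V\cap T^\circ$. For $b'\in V\setminus\{t_1\}$, the complex line through $t_1$ and $b'$ meets $V$ in a disc $D$ containing both points. The restriction of $\pi$ to $D$ is a smooth family satisfying (H), and $T^\circ\cap D$ is open in $D$ and non-empty. By the first case $b'\in T$. Hence $V\subset T$ and $b\in T^\circ$. So $T^\circ$ is open, closed and non-empty, and $T^\circ=B$.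
\end{proof}

\begin{lemma}\label{lem:nef}
A projective manifold $S$ with $\omega_S$ nef is not uniruled.
\end{lemma}

\begin{proof}
Suppose that $S\subset\mathbb P^M$ is uniruled. The idea is that a rational curve which moves in all directions has negative canonical degree. Morphisms $\mathbb P^1\to S$ of degree $d\ge1$ are given by $(M+1)$-tuples of forms of degree $d$ without common zero, up to a scalar, that satisfy the equations of $S$. They form a quasi-projective algebraic set. So the non-constant morphisms are parametrized by countably many irreducible varieties $H$, each with an evaluation morphism $\mathrm{ev}\colon\mathbb P^1\times H\to S$, $(x,[g])\mapsto g(x)$. The images cover a non-empty open subset of $S$. If none were Zariski dense, this open set would lie in a countable union of nowhere dense closed sets, contradicting Baire's theorem. So $\mathrm{ev}$ is dominant for some $H$. Let $H_{\mathrm{reg}}$ be its smooth locus. The image of $\mathbb P^1\times H_{\mathrm{reg}}$ is constructible and dense, so it contains a non-empty open set, and by Sard's theorem a regular value. Thus $d\,\mathrm{ev}$ is surjective at some $(x,[g])$ with $[g]\in H_{\mathrm{reg}}$.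

For $w\in T_{[g]}H$, differentiating $\mathrm{ev}$ in the direction $w$ at all points of $\mathbb P^1$ gives a section $\sigma_w\in H^0(\mathbb P^1,g^*T_S)$, and $d\,\mathrm{ev}(u,w)=dg(u)+\sigma_w(x)$ for $u\in T_x\mathbb P^1$. Since $T_{\mathbb P^1}\cong\mathcal O(2)$ is generated by global sections, $dg(u)$ is also the value at $x$ of a global section of $g^*T_S$. So $g^*T_S\cong\bigoplus_i\mathcal O(a_i)$ is generated by global sections at $x$. As $\mathcal O(a)$ has no non-zero sections for $a<0$, all $a_i\ge0$. The map $dg\colon\mathcal O(2)\to\bigoplus_i\mathcal O(a_i)$ is non-zero, so some $a_i\ge2$. Hence $\deg g^*\omega_S=-\sum_ia_i\le-2$. This number is a positive multiple of the degree of $\omega_S$ on the curve $g(\mathbb P^1)$, so $\omega_S$ is not nef.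
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
Put $h^{p,q}(t)=\dim H^q(X_t,\Omega^p_{X_t})$. These functions are upper semicontinuous by (F5), applied to the bundles of relative forms $\Omega^p_{X/\Delta^m}$. Every fiber is compact K\"ahler, so the Hodge decomposition gives $h^{2,0}+h^{1,1}+h^{0,2}=b_2(X_t)$, which is constant by (F1). Then $h^{0,2}=b_2-h^{2,0}-h^{1,1}$ is also lower semicontinuous, hence constant on $\Delta^m$. This is (H). The set $T$ contains the non-empty open set $U$, and $S$ is not uniruled by Lemma~\ref{lem:nef}. Theorem~\ref{thm:main} gives $T=\Delta^m$.
\end{proof}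

\begin{remark}[Global triviality]\label{rem:global}
If $\pi\colon X\to\Delta^m$ and $S$ satisfy (P) and $S$ is not uniruled, for instance minimal, then $X\cong S\times\Delta^m$ over $\Delta^m$. Indeed, (H) holds by the preceding proof, so all fibers are biholomorphic to $S$ by Theorem~\ref{thm:main}. By (F2), $\pi$ is a locally trivial holomorphic fiber bundle with fiber $S$, and its structure group is the complex Lie group $\operatorname{Aut}(S)$. By a theorem of Grauert (1958), a holomorphic principal bundle with complex Lie structure group over a contractible Stein manifold is holomorphically trivial.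
\end{remark}

\begin{thebibliography}{9}

\bibitem{LL}
Mu-Lin Li, Xiao-Lei Liu, \emph{Deformation rigidity for projective manifolds and isotriviality of smooth families}, arXiv:2407.18491 (2024).

\end{thebibliography}
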